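\title{Non-adaptive support testing in the Huge Object model needs linearly many queries}

\begin{abstract}
In the Huge Object model an algorithm draws samples from an unknown distribution on $\{0,1\}^n$ and pays for each bit of a sample that it reads. We show that, for fixed small $\varepsilon$, every non-adaptive two-sided $\varepsilon$-test of the property of being supported on at most $m$ strings makes $\Omega(m)$ queries. This exceeds the bound $\Omega(m/\log m)$ inherited from the standard sampling model and matches the known upper bound in its dependence on $m$. With the dependence on $\varepsilon$ the lower bound is $\Omega(\varepsilon^{-1}m\min\{\log(1/\varepsilon),\sqrt m\})$. The proof combines moment matching with a masking argument: a sample of which at most $\frac14\log_2 m$ bits are read is hidden among many strings that agree with it on these bits.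
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The model}
Let $\mu$ be an unknown distribution on $\{0,1\}^n$. In the \emph{Huge Object model} an algorithm may draw independent samples from $\mu$, but it does not see them in full. It may query single bits of the samples it has drawn, and its cost is the total number of bit queries. The distance $d(x,y)$ between two strings is the fraction of coordinates in which they differ. The distance between distributions $\mu$ and $\nu$ is the earth mover's distance, the minimum of $\mathbb E\,d(X,X')$ over all couplings $(X,X')$ with $X\sim\mu$ and $X'\sim\nu$. A distribution is \emph{$\varepsilon$-far} from a property if its distance from every distribution with the property exceeds $\varepsilon$.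

An \emph{$\varepsilon$-test} accepts every distribution with the property with probability at least $2/3$ and rejects every $\varepsilon$-far distribution with probability at least $2/3$. It is \emph{one-sided} if it always accepts distributions with the property, and \emph{two-sided} if it may err in both cases. It is \emph{non-adaptive} if all its queries (which sample, which index) are chosen before any answer is seen, and \emph{adaptive} otherwise.

For $m\ge2$ let $\mathcal S_m$ be the property of being supported on at most $m$ strings. Its distance function has a simple form: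
\begin{equation}\label{eq:dist}
\operatorname{dist}(\mu,\mathcal S_m)=\min_{|Y|\le m}\ \mathbb E_{X\sim\mu}\,d(X,Y),\qquad d(x,Y)=\min_{y\in Y}d(x,y).
\end{equation}
Indeed, a coupling of $\mu$ with a distribution supported on $Y$ costs at least $\mathbb E\,d(X,Y)$, and moving each string to a nearest point of $Y$ attains this cost. So a test for $\mathcal S_m$ separates distributions on $m$ strings from distributions that cannot be clustered around $m$ centers at average distance $\varepsilon$.

\subsection*{The question}
The following bounds are known for $m\ge2$, sufficiently small $\varepsilon>0$ and sufficiently large $n$.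
\begin{itemize}
\item Two-sided tests, even adaptive ones, need $\Omega(\varepsilon^{-1}m/\log m)$ queries. This follows from the sample lower bound of Valiant and Valiant in the standard model, where each sample is seen in full.
\item Non-adaptive two-sided tests need $\Omega(\varepsilon^{-1}\log\varepsilon^{-1})$ queries.
\item There is a non-adaptive two-sided test with $O(\varepsilon^{-3}m\log\varepsilon^{-1})$ queries.
\item For fixed $\varepsilon$, one-sided tests have query complexity $\Theta(m\log m)$, adaptively and non-adaptively, while in the standard model the one-sided complexity is $\Theta(m)$ samples.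
\end{itemize}
Fix a small $\varepsilon>0$ and let $q(m)$ be the supremum over $n$ of the least number of queries of a non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$. The bounds above place $q(m)$ between orders $m/\log m$ and $m$. Adar, Fischer and Levi \cite{AFL} ask whether two-sided testing has a lower bound of $\omega(m/\log m)$ queries, even for non-adaptive algorithms; that is, whether $q(m)=\omega(m/\log m)$. The answer is yes.

\begin{theorem}\label{thm:main}
There is an absolute constant $m_0$ such that for all $m\ge m_0$, all $0<\varepsilon\le1/5200$ and all $n\ge96\ln m$, every non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$ makes at least $m/604$ queries. Hence $q(m)=\Theta(m)$ for fixed sufficiently small $\varepsilon$, and $q(m)=\omega(m/\log m)$.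
\end{theorem}

\begin{theorem}\label{thm:eps}
There are absolute constants $m_0,c>0$ such that for $m\ge m_0$, $0<\varepsilon\le10^{-7}$ and $n\ge\varepsilon^{-1}\ln m$, every non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$ makes at least
\[
c\,\varepsilon^{-1}\,m\,\min\{\log(1/\varepsilon),\sqrt m\}
\]
queries. In particular the bound is $\Omega(\varepsilon^{-1}m\log\varepsilon^{-1})$ whenever $e^{-\sqrt m}\le\varepsilon\le10^{-7}$.
\end{theorem}

Some lower bound on $n$ is needed: if $2^n\le m$, every distribution has the property.

\subsection*{What to expect, and the difficulty}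
A lower bound on samples charges one query per sample. But one bit says little about a sample. The uniform distribution on $\{0^n,1^n\}$ lies in $\mathcal S_2$; the uniform distribution on $\{0,1\}^n$ is at distance at least $\frac14(1-2e^{-n/8})$ from $\mathcal S_2$, by \eqref{eq:dist} and Hoeffding's inequality; and an algorithm that reads one bit per sample sees fair coin flips in both cases. To tell which of about $m$ strings a sample is, one needs about $\log_2m$ bits. The one-sided bounds show this factor, $m$ samples against $m\log m$ queries, and for two-sided tests it suggests $(m/\log m)\cdot\log m=m$.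

The guess is not a proof. A test with $q$ queries has only $O(q/\log m)$ samples that are read in many places, but it may have up to $q$ samples that are read in few places. These estimate the frequencies of short patterns, which depend on the masses of the strings, and they are correlated with the long readings through those masses. The two kinds of samples must therefore be controlled together. We do this with one second-moment computation, in which every sample contributes a number $\gamma_j$ and only the sum of these numbers matters. A sample read in at most $\frac14\log_2m$ places contributes a polynomially smaller amount than a sample seen in full. The samples seen in full obey a moment-matching bound of order $m/\log m$, of the type of the Valiant--Valiant bound.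

Section~\ref{sec:atom} carries out the computation for a single string of unknown mass. Section~\ref{sec:moments} constructs the random masses, Section~\ref{sec:instances} the hard distributions, and Section~\ref{sec:indist} shows that they are indistinguishable. The theorems follow in Section~\ref{sec:proofs}.

\section{Conventions and tools}\label{sec:tools}

We write $[k]=\{1,\dots,k\}$, and $\log$ without a base is the natural logarithm. Throughout, $m$ exceeds an absolute constant that does not depend on $\varepsilon$, $n$ or the parameters $p,\rho$ introduced later, and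
\[
\ell=\log_2m,\quad L=\lceil4\ln m\rceil,\quad B=15L^2,\quad N=\lfloor9m/8\rfloor,\quad F=\lfloor m/100\rfloor,\quad R=24\lceil\ln m\rceil .
\]
For large $m$ we have $L\le(4\ln2)\ell+1\le3\ell$, $F\ge m/200$ and $N-m=\lfloor m/8\rfloor\ge m/16$.

\paragraph{Non-adaptive tests.} A \emph{design} with $q$ queries is a list of nonempty sets $Q_1,\dots,Q_s\subset[n]$ with sizes $d_j=|Q_j|$ and $\sum_jd_j\le q$. Its \emph{answers} are the bits $X_j(i)$, $i\in Q_j$, of independent samples $X_1,\dots,X_s$. A non-adaptive test with $q$ queries uses a random seed, independent of the input and of the samples, which determines a design with $q$ queries and a rule that maps answers to a decision.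

\paragraph{Total variation.} For distributions $P,P'$ on a finite set, $d_{\mathrm{TV}}(P,P')=\max_E|P(E)-P'(E)|=\frac12\sum_o|P(o)-P'(o)|$. It is a metric, and it has two further properties.
\begin{itemize}
\item[(T1)] Applying the same function to the outcome in both experiments does not increase it.
\item[(T2)] If a random variable $Z$ has the same law in both experiments and $P_Z,P'_Z$ are the conditional laws given $Z$, then $d_{\mathrm{TV}}(P,P')\le\mathbb E\,d_{\mathrm{TV}}(P_Z,P'_Z)$.
\end{itemize}

\paragraph{Tail bounds.} \emph{Hoeffding's inequality}: if $S$ is a sum of $k$ independent variables with values in $[0,b]$, then $\Pr[S-\mathbb ES\ge t]$ and $\Pr[S-\mathbb ES\le-t]$ are at most $e^{-2t^2/(kb^2)}$. \emph{Chernoff's bound}: if $S$ is binomial with mean $\lambda$, then $\Pr[S\le\lambda/2]\le e^{-\lambda/8}$. We also use $k!\ge(k/e)^k$.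

\section{Changing the mass of one atom}\label{sec:atom}

The hard distributions will have $N$ atoms with independent random masses. In the first family a constant fraction of the masses vanish, so the support is small; in the second family none vanishes. We pass from one family to the other by changing the law of one mass at a time, so the basic question concerns a single atom.

\subsection*{The smallest case}
Take one atom of mass $\eta v$, further $M\ge0$ atoms of mass $\eta$ each, and a reserve atom that holds the remaining mass, where $0\le v\le2$ and $\eta(M+2)\le\frac12$. Suppose that the bits we read cannot separate the first atom from the $M$ others, so that each of $s$ samples shows $1$ with probability $\eta(M+v)$ and $0$ (the reserve) otherwise. Let $P_v$ be the law of the $s$ observations. We compare $v$ uniform on $\{0,2\}$, where the atom is absent half of the time, with $v=1$, where it is always present. The means agree.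

Relative to $v=1$, the density of one observation is $1+(v-1)g$, where
\[
g(1)=\frac1{M+1},\qquad g(0)=-\frac{\eta}{1-\eta(M+1)} .
\]
Under $v=1$ we have $\mathbb Eg=\eta-\eta=0$ and $\gamma:=\mathbb Eg^2\le\frac\eta{M+1}+2\eta^2$. Write $g_j$ for $g$ evaluated at the $j$th observation and $g_J=\prod_{j\in J}g_j$ for $J\subset[s]$. The density of $\frac12(P_0+P_2)-P_1$ with respect to $P_1$ is
\[
\tfrac12\prod_j(1-g_j)+\tfrac12\prod_j(1+g_j)-1=\sum_{|J|\ge2\text{ even}}g_J .
\]
The $g_J$ are orthogonal in $L^2(P_1)$: if $j$ lies in exactly one of $J,J'$, then by independence $\mathbb E\,g_Jg_{J'}$ contains the factor $\mathbb Eg_j=0$. So the squared norm of the density is $\sum_{k\ge2\text{ even}}\binom sk\gamma^k\le\cosh(s\gamma)-1\le(s\gamma)^2$ when $s\gamma\le1$, and the Cauchy--Schwarz inequality gives $d_{\mathrm{TV}}\le\frac12s\gamma$.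

Two things are visible. First, \emph{masking}: the samples enter only through $s\gamma$, and for small $\eta$ the $M$ look-alike atoms divide the main term of $\gamma$ by $M+1$. Second, \emph{moment matching}: comparing $P_2$ with $P_1$ directly gives squared norm $(1+\gamma)^s-1$, which starts at order $s\gamma$, whereas equal means removed the terms with $|J|=1$. Since about $m$ atoms have to be changed, each step must cost $o(1/m)$, and this calls for about $\log m$ matched moments.

\subsection*{The general bound}
For a random variable $W$ and a family of distributions $(P_v)$, let $\mathbb EP_W$ be the mixture: draw $v$ from the law of $W$, then an outcome from $P_v$.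

\begin{lemma}\label{lem:mix}
Let $\bar P_1,\dots,\bar P_s$ be distributions on finite sets and $g_1,\dots,g_s$ real functions with mean $0$ and second moments $\gamma_j=\mathbb E_{\bar P_j}g_j^2$. Suppose that $P_{v,j}=\bigl(1+(v-\frac B2)g_j\bigr)\bar P_j$ is a distribution for each $v\in[0,B]$, and put $P_v=\bigotimes_jP_{v,j}$. Let $W,W'$ take values in $[0,B]$, with $\mathbb EW^k=\mathbb EW'^k$ for $k\le L$. If
\[
\Gamma:=\frac{B^2}4\sum_j\gamma_j\le e^{-2}L,
\]
then $d_{\mathrm{TV}}(\mathbb EP_W,\mathbb EP_{W'})\le e^{-L/2}\le m^{-2}$.
\end{lemma}

\begin{proof}
Let $\bar P=\bigotimes_j\bar P_j$. The density of $P_v$ with respect to $\bar P$ is $\sum_J(v-\frac B2)^{|J|}g_J$, so the density of $\mathbb EP_W-\mathbb EP_{W'}$ is $\sum_J\Delta_{|J|}g_J$ with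
\[
\Delta_k=\mathbb E(W-\tfrac B2)^k-\mathbb E(W'-\tfrac B2)^k .
\]
Here $\Delta_k=0$ for $k\le L$, and $|\Delta_k|\le2(B/2)^k$ for all $k$. The $g_J$ are orthogonal in $L^2(\bar P)$ for the reason given above. Expanding $(\sum_j\gamma_j)^k$ produces each product over a $k$-element set $k!$ times, so $\sum_{|J|=k}\prod_{j\in J}\gamma_j\le(\sum_j\gamma_j)^k/k!$. Hence the squared norm of the density is
\[
\sum_J\Delta_{|J|}^2\prod_{j\in J}\gamma_j\le4\sum_{k>L}\frac{\Gamma^k}{k!}\le4\sum_{k>L}\Bigl(\frac{e\Gamma}k\Bigr)^k\le4\sum_{k>L}e^{-k}\le4e^{-L},
\]
because $e\Gamma/k\le e^{-1}L/k\le e^{-1}$ for $k>L$. The distance is half the $L^1(\bar P)$ norm, which is at most half the $L^2(\bar P)$ norm, that is $e^{-L/2}$. Finally $L\ge4\ln m$.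
\end{proof}

The lemma already shows the scale $m/\log m$. For an atom seen without masking, the reference mass is $\eta B/2$, so $\gamma_j\approx2\eta/B$, and each such sample adds about $\eta B$ to $\Gamma$. With $\eta$ of order $1/m$ and $B$ of order $L^2$, the budget $\Gamma\le e^{-2}L$ allows about $m/L$ such samples. Centering the reference at $B/2$ matters: with reference value $1$ the same estimate would charge about $\eta B^2$ per sample.

\section{Two laws with many equal moments}\label{sec:moments}

We need $W$ with a constant probability of being $0$, and $W'\ge1$, with $L$ equal moments. The range $B$ should be as small as possible. The common mean must be bounded, since $N$ atoms with unit mass $\eta$ of order $1/m$ have to fit into total mass $1$.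

Such pairs come from extrapolation formulas $P(0)=\sum_\xi c_\xi P(\xi)$ with nodes $\xi\ge1$, valid for polynomials $P$ of bounded degree: the signed measure $\delta_0-\sum_\xi c_\xi\delta_\xi$ annihilates these polynomials, and its positive and negative parts, normalized, are the laws of $W$ and $W'$. The formula $P(0)=2P(1)-P(2)$ gives the pair used in Section~\ref{sec:atom}. The formula $P(0)=3P(1)-3P(2)+P(3)$ gives $\frac14\delta_0+\frac34\delta_2$ and $\frac34\delta_1+\frac14\delta_3$, both with mean $\frac32$ and second moment $3$. With nodes $1,\dots,k$ the coefficients are $(-1)^{\xi-1}\binom k\xi$ and $\Pr[W=0]=2^{1-k}$, which decays too fast. Chebyshev nodes on an interval of length of order $L^2$ repair this.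

Recall that the Chebyshev polynomial $T_L$ has degree $L$ and satisfies $T_L(\cos\theta)=\cos L\theta$ and $T_L(\cosh u)=\cosh Lu$. Its roots are $\cos\theta_i$ with $\theta_i=\frac{(2i-1)\pi}{2L}$, $1\le i\le L$. Differentiating the first identity gives $T_L'(\cos\theta)\sin\theta=L\sin L\theta$, so $|T_L'(\cos\theta_i)|=L/\sin\theta_i$.

\begin{lemma}\label{lem:moments}
There are random variables $W,W'$ with values in $\{0\}\cup[1,B]$ such that $\mathbb EW^k=\mathbb EW'^k$ for $0\le k\le L+1$, $\Pr[W=0]\ge1/5$, $\Pr[W'=0]=0$ and $\mathbb EW=\mathbb EW'\le4.5$.
\end{lemma}

\begin{proof}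
Let $\Lambda=12L^2$ and $V(t)=T_L(1-2(t-3)/\Lambda)$. As $1-\cos\theta=2\sin^2(\theta/2)$, the roots of $V$ are $t_i=3+\Lambda\sigma_i^2$ with $\sigma_i=\sin(\theta_i/2)$. Take the $L+2$ distinct nodes $1,2,t_1,\dots,t_L$, which lie in $[1,3+12L^2]\subset[1,B]$, and let $G(t)=(t-1)(t-2)V(t)$. By Lagrange interpolation, every polynomial $P$ of degree at most $L+1$ satisfies
\[
P(0)=\sum_\xi c_\xi P(\xi),\qquad c_\xi=\frac{G(0)}{(0-\xi)\,G'(\xi)},
\]
so that $|c_\xi|\,\xi=|G(0)|/|G'(\xi)|$. We claim that $\sum_\xi|c_\xi|\,\xi\le9$.

\emph{The numerator.} Write $1+6/\Lambda=\cosh u=1+2\sinh^2(u/2)$ with $u>0$. Then $\sinh(u/2)=\sqrt{3/\Lambda}=1/(2L)$, so $u\le1/L$ and $V(0)=\cosh Lu\le\cosh1<1.5431$. This is where the length $12L^2$ is used. Also $G(0)=2V(0)$.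

\emph{The nodes $1$ and $2$.} We have $|G'(1)|=V(1)$ and $|G'(2)|=V(2)$, and both are at least $1$ because $T_L\ge1$ on $[1,\infty)$. Each node contributes at most $2V(0)<3.09$.

\emph{The nodes $t_i$.} Here $|G'(t_i)|=(t_i-1)(t_i-2)\cdot\frac2\Lambda\cdot\frac L{\sin\theta_i}$. We use $\sin\theta_i\le2\sigma_i$, $(t_i-1)(t_i-2)\ge(\Lambda\sigma_i^2)^2$, and $\sigma_i\ge\theta_i/\pi=\frac{2i-1}{2L}$, which follows from concavity of the sine on $[0,\pi/2]$. Thus
\[
|c_{t_i}|\,t_i=\frac{V(0)\,\Lambda\sin\theta_i}{L(t_i-1)(t_i-2)}\le\frac{12L\cdot2\sigma_iV(0)}{144L^4\sigma_i^4}=\frac{V(0)}{6(L\sigma_i)^3}\le\frac{4V(0)}{3(2i-1)^3}.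
\]
Since $\sum_{i\ge1}(2i-1)^{-3}\le1+\frac1{27}+\frac1{125}+\int_3^\infty(2x-1)^{-3}dx<1.06$, these nodes contribute at most $\frac43\cdot1.5431\cdot1.06<2.2$. The total is below $3.09+3.09+2.2<9$, which proves the claim.

As $\xi\ge1$, also $\sum_\xi|c_\xi|\le9$. The choices $P=1$ and $P=t$ give $\sum_\xi c_\xi=1$ and $\sum_\xi c_\xi\xi=0$. Let $h=\sum_{c_\xi>0}c_\xi=1+\sum_{c_\xi<0}|c_\xi|$. Then $2h-1=\sum_\xi|c_\xi|$, so $1\le h\le5$. Let
\[
W\sim\frac1h\Bigl(\delta_0+\sum_{c_\xi<0}|c_\xi|\delta_\xi\Bigr),\qquad W'\sim\frac1h\sum_{c_\xi>0}c_\xi\delta_\xi .
\]
Both are probability laws, and their difference $\frac1h(\delta_0-\sum_\xi c_\xi\delta_\xi)$ annihilates polynomials of degree at most $L+1$. We have $\Pr[W=0]=1/h\ge1/5$ and $W'\ge1$. Since $\sum_\xi c_\xi\xi=0$, the positive terms make up half of $\sum_\xi|c_\xi|\xi$, so $\mathbb EW'\le\frac1h\cdot\frac92\le4.5$.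
\end{proof}

The nodes $1$ and $2$ are there to bound the mean. With $k$ extra nodes below $3$, the same estimate bounds $|c_{t_i}|t_i$ by a multiple of $(L\sigma_i)^{1-2k}$, and $L\sigma_i$ has order $i$. The sum over $i\le L$ stays bounded from $k=2$ on.

\section{The hard distributions}\label{sec:instances}

\subsection*{A short code}
The strings must be far apart, so that the second family is far from $\mathcal S_m$, and every short pattern must be shared by many atoms of known mass, so that masking works. We want the second property for all small sets of coordinates at once. A union bound over subsets of $[n]$ is too expensive when $n$ is large, so we first build words of length $R=O(\log m)$ and then spread them over $[n]$.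

\begin{lemma}\label{lem:code}
There are \emph{main} words $y_1,\dots,y_N$ and \emph{filler} words $y_{N+1},\dots,y_{N+F}$ in $\{0,1\}^R$ such that
\begin{itemize}
\item[(a)] any two main words with different indices differ in at least $R/4$ coordinates;
\item[(b)] for every $D\subset[R]$ with $|D|\le\ell/4$ and every $z\in\{0,1\}^D$, at least $\frac12F2^{-|D|}\ge m^{3/4}/400$ filler indices $a$ satisfy $y_a|_D=z$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose all words independently and uniformly. Two main words differ in a binomial number of coordinates with mean $R/2$, which by Hoeffding's inequality is below $R/4$ with probability at most $e^{-R/8}\le m^{-3}$. There are fewer than $N^2/2\le m^2$ pairs, so (a) fails with probability at most $1/m$. For fixed $(D,z)$ the count in (b) is binomial with mean $F2^{-|D|}\ge\frac m{200}m^{-1/4}$, so by Chernoff's bound it falls below half its mean with probability at most $e^{-m^{3/4}/1600}$. The number of pairs $(D,z)$ is at most $2^Rm^{1/4}\le2^{24}m^{17}$. For large $m$ the total failure probability is less than $1$.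
\end{proof}

Fix such a code and add the \emph{reserve} word $y_0=0^R$. The indices $0,1,\dots,N+F$ are called \emph{atoms}. Different atoms may have the same word, except as excluded by (a).

\subsection*{The two priors}
Let $p,\rho$ be parameters with
\begin{equation}\label{eq:params}
0<p\le\tfrac12,\qquad0<\rho\le1,\qquad p\rho\ge2600\,\varepsilon,\qquad n\ge96\rho^{-1}\ln m,
\end{equation}
and put $\eta=p/(10m)$. The parameter $p$ bounds the mass outside the reserve, and $\rho$ is the expected fraction of coordinates that carry information. Theorem~\ref{thm:main} needs only $p=\frac12$, $\rho=1$.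

\emph{Strings.} Choose labels $\varphi(i)\in\{0\}\cup[R]$, $i\in[n]$, independently with $\Pr[\varphi(i)=b]=\rho/R$ for $b\in[R]$ and $\Pr[\varphi(i)=0]=1-\rho$. Atom $a$ gets the string $x_a\in\{0,1\}^n$ with $x_a(i)=y_a(\varphi(i))$ if $\varphi(i)\ne0$ and $x_a(i)=0$ otherwise.

\emph{Masses.} Weights $w_1,\dots,w_N\ge0$ are \emph{valid} if $\sum_aw_a+F\le10m$. For valid weights, main atom $a$ has mass $\eta w_a$, each filler atom has mass $\eta$, and the reserve atom has the remaining mass, which is at least $1-p\ge\frac12$. For invalid weights the reserve atom has mass $1$. The distribution $\mu$ is the law of $x_a$ when $a$ is drawn according to these masses. The reserve lets us change one weight without renormalizing the others.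

Under the \emph{yes-prior} the weights are independent copies of $W$, and under the \emph{no-prior} they are independent copies of $W'$. In both they are independent of $\varphi$.

\begin{lemma}\label{lem:instances}
Assume \eqref{eq:params}.
\begin{itemize}
\item[(i)] If $w_1,\dots,w_N$ are independent, each distributed as $W$ or as $W'$, then $\Pr[\sum_aw_a>9m]\le e^{-m/(10L^4)}$. If $\sum_aw_a\le9m$, the weights are valid.
\item[(ii)] Under the yes-prior, $\mu\in\mathcal S_m$ with probability at least $1-e^{-m/225}$.
\item[(iii)] Under the no-prior, $\mu$ is $\varepsilon$-far from $\mathcal S_m$ with probability at least $1-1/m-e^{-m/(10L^4)}$.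
\end{itemize}
\end{lemma}

\begin{proof}
(i) The mean of the sum is at most $4.5N\le5.07m$. By Hoeffding's inequality the probability is at most $\exp\bigl(-\frac{2(3.93m)^2}{NB^2}\bigr)$, and $\frac{2\cdot3.93^2}{(9/8)\cdot225}>\frac1{10}$. Validity follows from $9m+F\le10m$.

(ii) The number of nonzero weights has mean at most $\frac45N\le0.9m$, so it exceeds $0.95m$ with probability at most $e^{-2(0.05m)^2/N}\le e^{-m/225}$. Otherwise the support of $\mu$ has at most $0.95m+F+1\le m$ elements.

(iii) For main atoms $a\ne a'$, the strings differ at $i$ exactly when $\varphi(i)$ is a coordinate where $y_a$ and $y_{a'}$ differ. By Lemma~\ref{lem:code}(a) this has probability at least $\frac R4\cdot\frac\rho R=\frac\rho4$, independently over $i$. By Chernoff's bound $d(x_a,x_{a'})<\rho/8$ has probability at most $e^{-\rho n/32}\le m^{-3}$; this is the only use of the hypothesis on $n$. A union bound over at most $m^2$ pairs shows that with probability at least $1-1/m$ the main strings are pairwise at distance at least $\rho/8$. Suppose that this holds and that the weights are valid, and let $|Y|\le m$. By the triangle inequality each $y\in Y$ is at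 distance less than $\rho/16$ from at most one main string. So at least $N-m\ge m/16$ of the $N$ distinct main strings are at distance at least $\rho/16$ from $Y$, and each has mass at least $\eta$ because $W'\ge1$. By \eqref{eq:dist},
\[
\operatorname{dist}(\mu,\mathcal S_m)\ge\frac m{16}\cdot\frac p{10m}\cdot\frac\rho{16}=\frac{p\rho}{2560}\ge\frac{2600}{2560}\,\varepsilon>\varepsilon .\qedhere
\]
\end{proof}

\section{Indistinguishability}\label{sec:indist}

Fix a design $Q_1,\dots,Q_s$. Given $\varphi$, the queries to sample $j$ reveal the word of the sampled atom on the set $D_j=\varphi(Q_j)\setminus\{0\}\subset[R]$ and nothing else. Call $j$ \emph{long} if $|D_j|>\ell/4$, \emph{short} if $1\le|D_j|\le\ell/4$, and \emph{blank} if $D_j=\emptyset$. Let $s_{\mathrm{long}}$ and $s_{\mathrm{short}}$ count the long and the short samples. They depend on the design and on $\varphi$, but not on the weights or the sampled atoms.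

\begin{proposition}\label{prop:tv}
Assume \eqref{eq:params}, and let $\mathcal E$ be the event, over $\varphi$, that
\[
s_{\mathrm{long}}\le\frac m{25pL}\qquad\text{and}\qquad s_{\mathrm{short}}\le\frac{m^{3/2}}p .
\]
The total variation distance between the laws of the answers under the yes-prior and under the no-prior is at most $\Pr[\mathcal E^c]+\delta_m$, where $\delta_m=N(m^{-2}+e^{-m/(10L^4)})\to0$.
\end{proposition}

\begin{proof}
The labels $\varphi$ have the same law under both priors and are independent of the weights. By (T2) it suffices to fix $\varphi\in\mathcal E$ and bound the conditional distance by $\delta_m$.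

\emph{Observations.} If sample $j$ comes from atom $a$, let the observation be $o_j(a)=a$ for long $j$ and $o_j(a)=y_a|_{D_j}$ for short $j$. We thus give away the identity of every long sample. Blank samples are answered by zeros, and all other answers are functions of the observations, so by (T1) it suffices to compare the laws of the observations. Given the weights, the observations are independent.

\emph{Hybrids.} Let $H_r$ be the law of the observations when $w_a\sim W'$ for $a\le r$ and $w_a\sim W$ for $a>r$. Then $H_0$ and $H_N$ correspond to the two priors, and by the triangle inequality it is enough to show that $d_{\mathrm{TV}}(H_{r-1},H_r)\le m^{-2}+e^{-m/(10L^4)}$ for each $r\in[N]$. The weights $(w_a)_{a\ne r}$ have the same law in $H_{r-1}$ and $H_r$, and as $w_r\ge0$, Lemma~\ref{lem:instances}(i) shows that their sum exceeds $9m$ with probability at most $e^{-m/(10L^4)}$. By (T2) it remains to fix values with $\sum_{a\ne r}w_a\le9m$ and bound the conditional distance by $m^{-2}$.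

\emph{One step.} Since $9m+F+B\le10m$ for large $m$, every value $w_r=v\in[0,B]$ gives valid weights. Let $P_{v,j}$ be the law of observation $j$, let $P_v=\bigotimes_jP_{v,j}$ over the long and short $j$, and let $\bar P_j=P_{B/2,j}$. The two conditional laws are $\mathbb EP_W$ and $\mathbb EP_{W'}$. Passing from $B/2$ to $v$ moves mass $\eta(v-\frac B2)$ from atom $0$ to atom $r$, so $P_{v,j}=(1+(v-\frac B2)g_j)\bar P_j$ with
\[
g_j(o)=\eta\,\frac{\mathbf 1[o=o_j(r)]-\mathbf 1[o=o_j(0)]}{\bar P_j(o)}
\]
on the support of $\bar P_j$. This support contains $o_j(r)$ and $o_j(0)$, since atoms $r$ and $0$ have positive mass at $v=B/2$. The mean of $g_j$ under $\bar P_j$ is $\eta-\eta=0$. If $o_j(r)=o_j(0)$ then $g_j=0$. Otherwise, as the reserve has mass at least $\frac12$,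
\[
\gamma_j=\eta^2\Bigl(\frac1{\bar P_j(o_j(r))}+\frac1{\bar P_j(o_j(0))}\Bigr)\le\frac{\eta^2}{\bar P_j(o_j(r))}+2\eta^2 .
\]
For long $j$ we have $\bar P_j(o_j(r))=\eta B/2$, and $\eta B\le B/(20m)\le1$, so $\gamma_j\le\frac{2\eta}B+2\eta^2\le\frac{4\eta}B$. For short $j$, Lemma~\ref{lem:code}(b) provides at least $m^{3/4}/400$ filler atoms whose words agree with $y_r$ on $D_j$. Their masses do not depend on the weights, so $\bar P_j(o_j(r))\ge\eta m^{3/4}/400$ whatever values were fixed above. As $2\eta\le1/(10m)\le400m^{-3/4}$, we get $\gamma_j\le400\eta m^{-3/4}+2\eta^2\le800\,\eta\,m^{-3/4}$. With $B=15L^2$ and $\eta=p/(10m)$,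
\[
\Gamma=\frac{B^2}4\sum_j\gamma_j\le\eta B\,s_{\mathrm{long}}+200\,\eta B^2m^{-3/4}s_{\mathrm{short}}=\frac{1.5\,pL^2}m\,s_{\mathrm{long}}+\frac{4500\,pL^4}{m^{7/4}}\,s_{\mathrm{short}} .
\]
On $\mathcal E$ this is at most $0.06L+4500L^4m^{-1/4}$, which is below $e^{-2}L$ for large $m$ because $e^{-2}>0.135$. Lemmas~\ref{lem:moments} and~\ref{lem:mix} give $d_{\mathrm{TV}}(\mathbb EP_W,\mathbb EP_{W'})\le m^{-2}$.
\end{proof}

\begin{corollary}\label{cor:key}
There is an absolute constant $m_0$ such that, for $m\ge m_0$ and all $p,\rho,n,\varepsilon$ satisfying \eqref{eq:params}, every non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$ satisfies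
\begin{equation}\label{eq:key}
\frac{25pL}m\,\mathbb E[s_{\mathrm{long}}]+\frac p{m^{3/2}}\,\mathbb E[s_{\mathrm{short}}]\ge\frac14,
\end{equation}
where the expectations are over the seed of the test and over $\varphi$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:instances}, the test accepts with probability at least $\frac23-e^{-m/225}$ under the yes-prior and at most $\frac13+\frac1m+e^{-m/(10L^4)}$ under the no-prior. For a fixed seed the design is fixed and acceptance is an event determined by the answers, so by Proposition~\ref{prop:tv} the two acceptance probabilities differ by at most $\Pr_\varphi[\mathcal E^c]+\delta_m$. Averaging over the seed, whose law is the same under both priors, gives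
\[
\Pr[\mathcal E^c]\ge\tfrac13-e^{-m/225}-\tfrac1m-e^{-m/(10L^4)}-\delta_m\ge\tfrac14
\]
for $m\ge m_0$; the error terms depend on $m$ alone. By the union bound and Markov's inequality, $\Pr[\mathcal E^c]$ is at most the left side of \eqref{eq:key}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection*{One scale}
\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let the test make $q$ queries. Take $p=\frac12$ and $\rho=1$. Then \eqref{eq:params} holds, because $\varepsilon\le1/5200$ and $n\ge96\ln m$. As $|D_j|\le d_j$, a long sample costs more than $\ell/4$ queries, so $s_{\mathrm{long}}\le4q/\ell$, and $s_{\mathrm{short}}\le q$. By \eqref{eq:key} and $L\le3\ell$,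
\[
\frac14\le\frac{12.5L}m\cdot\frac{4q}\ell+\frac q{2m^{3/2}}\le\frac{151\,q}m,
\]
so $q\ge m/604$. Thus $q(m)=\Omega(m)$, and in particular $q(m)=\omega(m/\log m)$.

For the upper bound we use the known test with $O(\varepsilon^{-3}m\log\varepsilon^{-1})$ queries. It is stated for large $n$, and it extends to every $n$ by repetition. Replace each $x\in\{0,1\}^n$ by the concatenation $x^k$ of $k$ copies. This preserves the support size, and a query to $x^k$ is a query to $x$. It does not decrease the distance to $\mathcal S_m$: given $Y\subset\{0,1\}^{kn}$ with $|Y|\le m$, let $Y_c$ be the set of $c$th blocks of its elements; then $d(x^k,Y)\ge\frac1k\sum_cd(x,Y_c)$, and \eqref{eq:dist} applies to each $Y_c$. So a test for length $kn$ yields a test for length $n$ with no more queries, and $q(m)=O(m)$ for fixed small $\varepsilon$.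
\end{proof}

\subsection*{Many scales}
The distance from $\mathcal S_m$ depends only on the product $p\rho$, so for small $\varepsilon$ there are about $\log(1/\varepsilon)$ dyadic choices of $(p,\rho)$, and one distribution over designs must satisfy \eqref{eq:key} for all of them. At scale $(p,\rho)$ the test needs about $m/(pL)$ long samples, each costing about $\ell/\rho$ queries, in total about $m/(p\rho)$, which has order $m/\varepsilon$. The point is that these costs add up. A sample with $d$ queries is useful mainly at the scale where $\rho d\approx\ell$: for smaller $\rho$ it is rarely long, and for larger $\rho$ its weight $p$ in \eqref{eq:key} is smaller.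

\begin{proof}[Proof of Theorem~\ref{thm:eps}]
Let the test make $q$ queries. Let $K_0=\lfloor\log_2\frac1{2600\varepsilon}\rfloor$ and $K=\min\{K_0,\lfloor\sqrt m\rfloor\}$. Since $\log_22600<11.35$ and $\log_2(1/\varepsilon)>23$, we have $K_0\ge\log_2(1/\varepsilon)-12.35\ge\frac13\log_2(1/\varepsilon)$, and hence $K\ge\frac13\min\{\log(1/\varepsilon),\sqrt m\}$. For $k\in[K]$ put
\[
p_k=2^{-k},\qquad\rho_k=2600\,\varepsilon\,2^k\le1 .
\]
Then $p_k\rho_k=2600\varepsilon$ and $96\rho_k^{-1}\ln m\le\frac{96}{5200}\varepsilon^{-1}\ln m\le n$, so \eqref{eq:params} holds at each scale. Write $s_{\mathrm{long},k}$ and $s_{\mathrm{short},k}$ for the counts at scale $k$, and fix a design.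

\emph{Long samples.} Let $\kappa=\lfloor\ell/4\rfloor+1$, so that $\kappa\ge\ell/4$ and $\kappa\ge2$. If $j$ is long, at least $\kappa$ of the $d_j$ indices in $Q_j$ have a nonzero label. This has probability at most $\binom{d_j}\kappa\rho_k^\kappa\le(e\rho_kd_j/\kappa)^\kappa$. With $u_j=2600e\,\varepsilon d_j/\kappa$ we get
\[
\Pr[j\text{ is long at scale }k]\le\min\{1,(2^ku_j)^\kappa\}\le\min\{1,(2^ku_j)^2\}.
\]
For $u>0$, two geometric sums give
\[
\sum_{k\ge1}2^{-k}\min\{1,(2^ku)^2\}\le\sum_{k:\,2^{-k}\le u}2^{-k}+u^2\sum_{k:\,2^k<1/u}2^k\le2u+2u=4u .
\]
The exponent $2$ is what makes the bound independent of $K$; with exponent $1$ each small $k$ would contribute $u$. Therefore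
\[
\sum_kp_k\,\mathbb E\,s_{\mathrm{long},k}\le4\sum_ju_j\le\frac{4\cdot2600e\,\varepsilon q}\kappa\le\frac{1.2\cdot10^5\,\varepsilon q}\ell .
\]

\emph{Short samples.} A short sample has at least one query with a nonzero label, so $\mathbb E\,s_{\mathrm{short},k}\le\sum_j\rho_kd_j\le\rho_kq$ and $\sum_kp_k\,\mathbb E\,s_{\mathrm{short},k}\le2600\,\varepsilon qK$. This term does grow with $K$, which is the reason for the restriction $K\le\sqrt m$.

Both bounds hold for every design, hence on average over the seed. Summing \eqref{eq:key} over $k\in[K]$ and using $L\le3\ell$ and $K\le\sqrt m$,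
\[
\frac K4\le\frac{25L}m\cdot\frac{1.2\cdot10^5\,\varepsilon q}\ell+\frac{2600\,\varepsilon qK}{m^{3/2}}\le\frac{(9\cdot10^6+2600)\,\varepsilon q}m .
\]
Hence $q\ge Km/(4\cdot10^7\varepsilon)$, and the lower bound on $K$ gives the first statement. If $\varepsilon\ge e^{-\sqrt m}$, the minimum equals $\log(1/\varepsilon)$.
\end{proof}

\section{Scope of the argument}\label{sec:scope}

In the range $e^{-\sqrt m}\le\varepsilon\le10^{-7}$, a factor $\varepsilon^{-2}$ remains between Theorem~\ref{thm:eps} and the upper bound $O(\varepsilon^{-3}m\log\varepsilon^{-1})$.

Non-adaptivity is used essentially. In Proposition~\ref{prop:tv} the sets $D_j$, and with them the division into long and short samples, are fixed before any atom is drawn. This makes the observations independent given the weights, as Lemma~\ref{lem:mix} requires, and it lets us count long samples without looking at the answers. An adaptive test chooses which samples to read at length after seeing some of their bits, and the argument does not cover this. We make no claim about adaptive two-sided tests.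

\begin{thebibliography}{9}
\bibitem{AFL} Tomer Adar, Eldar Fischer and Amit Levi, \emph{Support Testing in the Huge Object Model}, arXiv:2308.15988 (2023).
\end{thebibliography}
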